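\title{A club subset of $\lambda^+$ with no large ground-model subset, for singular $\lambda$}

\begin{abstract}
Let $\lambda$ be a singular cardinal. We construct a poset that adds a club subset of $\lambda^+$ containing no ground-model set of size $\lambda$, that is $\lambda^+$-proper on a stationary set and $\lambda^+$-presaturated, and that preserves all cardinals and cofinalities when $2^\lambda=\lambda^+$. This answers a question posed in a paper of Schoem. The poset adds a Cohen-type generic function on $\mathrm{cf}(\lambda)$ and then shoots a club by closed bounded sets whose names reveal their elements slowly. The second step is not closed. It is shown to be distributive by a construction in which the generic function decides which steps are taken.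
\end{abstract}

\section{The question and the answer}

How far from the ground model can a club subset $C$ of $\lambda^+$ in a generic extension be? Every finite subset of $C$ lies in $V$. If the forcing has the $\lambda^+$-chain condition, then $C$ even contains a club from $V$ (Proposition~\ref{prop:cc}). The opposite behavior is the following. Call a set $C\subseteq\lambda^+$ in an extension of $V$ \emph{thin} if $X\not\subseteq C$ whenever $X\in V$ and $|X|^V\ge\lambda$. A poset that adds a thin club cannot have the $\lambda^+$-chain condition, and it is natural to ask how much of the chain condition can survive. We recall two weakenings of it.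

Throughout, $q\le p$ means that $q$ is stronger than $p$, and a poset is $\nu$-c.c.\ if all its antichains have size less than $\nu$. For regular $\mu\le\theta$, $H_\theta$ is the set of sets whose transitive closure has size less than $\theta$, and $\mathcal P_\mu(H_\theta)$ is the set of subsets of $H_\theta$ of size less than $\mu$. A set $K\subseteq\mathcal P_\mu(H_\theta)$ is \emph{club} if every member of $\mathcal P_\mu(H_\theta)$ is a subset of a member of $K$ and $K$ is closed under unions of $\subseteq$-increasing sequences of length less than $\mu$. A set is \emph{stationary} if it meets every club. A condition $q\in\mathbb P$ is \emph{$(M,\mathbb P)$-generic} if $q\Vdash\dot G\cap D\cap M\ne\emptyset$ for every dense $D\subseteq\mathbb P$ with $D\in M$.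

\begin{definition}
Let $\mathbb P$ be a poset.
\begin{itemize}
\item For regular $\mu$, $\mathbb P$ is \emph{$\mu$-proper on a stationary set} if for all sufficiently large regular $\theta$ there is a stationary $S\subseteq\mathcal P_\mu(H_\theta)$ such that for every $M\in S$ with $M\prec(H_\theta,\in,\mathbb P)$ and every $p\in M\cap\mathbb P$ some $q\le p$ is $(M,\mathbb P)$-generic.
\item $\mathbb P$ is \emph{$\lambda^+$-presaturated} if for every family $\{A_i:i<\lambda\}$ of maximal antichains of $\mathbb P$, the set of $q$ that are compatible with at most $\lambda$ elements of $A_i$ for each $i<\lambda$ is dense.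
\end{itemize}
\end{definition}

Both properties say that antichains look small below densely many conditions, and they fit into a chain of implications:
\[
\lambda^+\text{-c.c.}\ \Rightarrow\ \lambda^+\text{-proper on a stationary set}\ \Rightarrow\ \lambda^+\text{-presaturated}\ \Rightarrow\ \lambda^+\text{ stays regular.}
\]
For the first, let $M\prec(H_\theta,\in,\mathbb P)$ with $\lambda+1\subseteq M$. A dense $D\in M$ includes a maximal antichain $A\in M$; since $|A|\le\lambda$, we get $A\subseteq M$, so every condition is $(M,\mathbb P)$-generic. For the second, given $p$ and the $A_i$, take $M\prec(H_\theta,\in,\mathbb P)$ in $S$ containing $p$ and all $A_i$, and an $(M,\mathbb P)$-generic $q\le p$. If $x\in A_i$ is compatible with $q$, a generic $G\ni x,q$ contains some $s\in M$ below an element of $A_i$; that element is $x$, and it is definable from $s$ and $A_i$, so $x\in M$, and $|M|\le\lambda$. For the third, let $p\Vdash\dot f:\lambda\to\lambda^+$, and let $A_i$ be a maximal antichain of conditions that decide $\dot f(i)$ or are incompatible with $p$. A condition $q\le p$ compatible with at most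 $\lambda$ elements of each $A_i$ forces the range of $\dot f$ into a ground-model set of size at most $\lambda$.

The following question is posed in \cite{Schoem}.

\medskip
\noindent\textbf{Question.} \emph{Let $\lambda$ be singular and assume GCH. Is there a cardinal preserving poset that is $\lambda^+$-proper on a stationary set, or at least $\lambda^+$-presaturated, and adds a thin club subset of $\lambda^+$?}
\medskip

The answer is yes, with the stronger property.

\begin{theorem}\label{thm:main}
Let $\lambda$ be a singular cardinal and $\kappa=\mathrm{cf}(\lambda)$. Let $\chi\le\kappa$ be an infinite regular cardinal with $\chi^{<\chi}=\chi$ and $\kappa^{<\chi}=\kappa$. There is a poset $\mathbb P$, a two-step iteration $\mathbb R*\dot{\mathbb Q}$ with $|\mathbb R|=\kappa$ and $\Vdash_{\mathbb R}$ ``$\dot{\mathbb Q}$ adds no new $\lambda$-sequences of elements of $V^{\mathbb R}$'', such that: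
\begin{itemize}
\item[(1)] $\mathbb P$ adds a club $C\subseteq\lambda^+$ such that $X\not\subseteq C$ whenever $X\in V$ and $|X|^V\ge\lambda$.
\item[(2)] Regular cardinals $\le\lambda^+$ of $V$ stay regular. All cardinals $\le\lambda^+$ and all cardinals $>2^\lambda$ are preserved. If $2^\lambda=\lambda^+$, all cardinals and cofinalities are preserved.
\item[(3)] $\mathbb P$ is $\lambda^+$-proper on a stationary set.
\item[(4)] $\mathbb P$ is $\lambda^+$-presaturated. In fact, given $\lambda$ maximal antichains, densely many $q$ are compatible with at most $\chi$ elements of each.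
\item[(5)] $\mathbb P$ adds no new sequences of length $<\chi$ of elements of $V$. Under GCH with $\chi=\kappa$, $\mathbb P$ preserves GCH.
\end{itemize}
\end{theorem}

The choice $\chi=\omega$ is always possible, and under GCH so is $\chi=\kappa$. Under GCH, parts (1)--(4) answer the question. With $\chi=\omega$, parts (1), (3), (4) and the preservation of cardinals $\le\lambda^+$ and $>2^\lambda$ hold in ZFC for every singular $\lambda$; for the question, cardinal arithmetic is needed only to leave no cardinals between $\lambda^+$ and $(2^\lambda)^+$.

Section~\ref{sec:obstacles} shows what cannot work and so explains the shape of $\mathbb P$, which is defined in Section~\ref{sec:poset}. Section~\ref{sec:example} works out the main idea for $\lambda=\aleph_\omega$. The heart of the proof is Lemma~\ref{lem:construction}, from which all parts of the theorem follow in Sections~\ref{sec:dist} and~\ref{sec:proper}.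

\section{What cannot work}\label{sec:obstacles}

\begin{proposition}\label{prop:cc}
If $\mathbb P$ is $\lambda^+$-c.c., every club of $\lambda^+$ in the extension contains a club from $V$. So no $\lambda^+$-c.c.\ poset adds a thin club.
\end{proposition}

\begin{proof}
Let $p$ force that $\dot C$ is club in $\lambda^+$. For $\alpha<\lambda^+$ let $B_\alpha$ be the set of $\beta$ such that some $q\le p$ forces $\beta=\min(\dot C\setminus\alpha)$. Witnesses for distinct $\beta$ are incompatible, so $|B_\alpha|\le\lambda$ and $f(\alpha)=\sup B_\alpha<\lambda^+$. The set $E$ of limit ordinals $\delta<\lambda^+$ with $f(\alpha)<\delta$ for all $\alpha<\delta$ is a club in $V$. For $\delta\in E$, $p$ forces that $\dot C$ meets $[\alpha,\delta)$ for each $\alpha<\delta$, hence that $\delta\in\dot C$. So $p\Vdash E\subseteq\dot C$, and $|E|=\lambda^+$.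
\end{proof}

The opposite approach, a poset that adds no bounded subsets of $\lambda^+$, fails too, since the first $\lambda$ elements of $C$ would form a set in $V$. One may try to add the necessary bounded sets by a small preliminary forcing. It cannot be too small.

\begin{proposition}\label{prop:small}
Let $\lambda$ be singular, $|\mathbb R'|<\mathrm{cf}(\lambda)$, let $g$ be $\mathbb R'$-generic over $V$, and let $W\supseteq V[g]$ be an outer model in which $(\lambda^+)^V$ is a cardinal and all of whose bounded subsets of $(\lambda^+)^V$ lie in $V[g]$. Then every unbounded $C\subseteq(\lambda^+)^V$ in $W$ has a subset $X\in V$ with $|X|^V=\lambda$.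
\end{proposition}

\begin{proof}
The poset $\mathbb R'$ preserves cardinals above $|\mathbb R'|$, so $\lambda$ is a cardinal in $V[g]$. It is a cardinal in $W$: a well-order of type $\lambda$ on a cardinal $\nu<\lambda$ is coded by a subset of $\nu$ and would lie in $V[g]$. So $(\lambda^+)^V$ is the successor of $\lambda$ in $W$ and is regular there. Hence $C$ has order type $(\lambda^+)^V$, and some $\gamma<(\lambda^+)^V$ has $\mathrm{otp}(C\cap\gamma)=\lambda$. Write $C\cap\gamma=\tau^g$ and, in $V$, $X_p=\{\alpha<\gamma:p\Vdash\alpha\in\tau\}$. Then $C\cap\gamma=\bigcup_{p\in g}X_p$. Let $s$ be the supremum of those cardinals $|X_p|^V$, $p\in\mathbb R'$, that are below $\lambda$; then $s<\lambda$ because $|\mathbb R'|<\mathrm{cf}(\lambda)$. If $|X_p|^V<\lambda$ for all $p\in g$, then $|C\cap\gamma|\le\max(|\mathbb R'|,s,\omega)<\lambda$ in $V[g]$, which is impossible for a set of order type $\lambda$. So some $X_p\subseteq C$ has $|X_p|^V\ge\lambda$, and $|X_p|^V\le|\gamma|^V=\lambda$.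
\end{proof}

A thin club has an initial segment of order type $\lambda$, so at the very least we must add a set of size $\lambda$ with no ground-model subset of size $\lambda$. The obvious poset for this consists of the functions $s:\beta\to2$ with $\beta<\lambda$, ordered by extension. Its generic set $A\subseteq\lambda$ omits a point of each unbounded $X\subseteq\lambda$ in $V$, by density. If $\lambda$ is regular and $\lambda^{<\lambda}=\lambda$, the poset is $<\lambda$-closed of size $\lambda$ and preserves cardinals. If $\lambda$ is singular, it collapses $\lambda$: for $\langle\lambda_\xi:\xi<\kappa\rangle$ cofinal in $\lambda$, the map sending $\xi$ to the least $\alpha$ with $\lambda_\xi+\alpha\in A$ is onto $\lambda$, since any condition $s$ can be extended to give the value $\alpha$ at any $\xi$ with $\lambda_\xi\ge\mathrm{dom}(s)$.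

These facts may suggest a negative answer. But singularity also helps. A set of size $\lambda$ can be assembled from $\kappa$ ground-model blocks of size less than $\lambda$, and a generic subset of $\kappa$ can choose the blocks. This needs a first step of size only $\kappa$, the least size that Proposition~\ref{prop:small} allows.

\section{Slow names and the poset}\label{sec:poset}

Fix $\lambda,\kappa,\chi$ as in Theorem~\ref{thm:main}, and a nondecreasing sequence $\langle\lambda_\xi:\xi<\kappa\rangle$ of infinite cardinals below $\lambda$, cofinal in $\lambda$.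

\subsection*{The first step}
Let $\mathbb R$ be the set of partial functions $p:\kappa\to2$ with $|p|<\chi$, ordered by reverse inclusion. Its weakest condition is $1=\emptyset$, and $|\mathbb R|=\kappa$ because $\kappa^{<\chi}=\kappa$. As $\chi$ is regular, $\mathbb R$ is $<\chi$-closed: the union of a decreasing sequence of length $<\chi$ is a condition. So $\mathbb R$ adds no new sequences of length $<\chi$ of elements of $V$, and regular cardinals $\le\chi$ stay regular. As $\chi^{<\chi}=\chi$, the $\Delta$-system lemma says that among $\chi^+$ sets of size $<\chi$ there are $\chi^+$ many whose pairwise intersections equal one set $d$. Applied to the domains of $\chi^+$ conditions, and since there are at most $2^{|d|}\le\chi$ functions $d\to2$, it gives two compatible conditions. So $\mathbb R$ is $\chi^+$-c.c., and regular cardinals $\ge\chi^+$ stay regular. Thus $\mathbb R$ preserves all cofinalities and cardinals.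

For $p\in\mathbb R$ the \emph{height} of $p$ is $\rho(p)=\min\{\xi:\mathrm{dom}(p)\subseteq\xi\}$. It is below $\kappa$, since $\kappa$ is regular and $|p|<\chi\le\kappa$. We use two facts constantly. If $p,q$ are compatible, then $p\cup q\in\mathbb R$ and $\rho(p\cup q)=\max(\rho(p),\rho(q))$. If $\rho(p)\le n<\kappa$, then $n\notin\mathrm{dom}(p)$, so $p\cup\{(n,0)\}$ and $p\cup\{(n,1)\}$ are both conditions. In particular $\{p:\rho(p)\ge\xi\}$ is dense for each $\xi<\kappa$. For $g$ generic over $V$, $r=\bigcup g$ is a function $\kappa\to2$; we think of $r(n)$ as the $n$th coin.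

\subsection*{Slow names}
For an $\mathbb R$-name $\tau$ for a subset of $\lambda^+$ put
\[
\tau[p]=\{\alpha<\lambda^+:p\Vdash\alpha\in\tau\}.
\]
This ground-model set is what $p$ knows about $\tau$; it grows as $p$ gets stronger. If $X\in V$ and $X\subseteq\tau^g$, then some $p\in g$ forces this, so $X\subseteq\tau[p]$. Hence $\tau^g$ is thin exactly if $|\tau[p]|<\lambda$ for all $p\in g$. This condition does not survive unions, because $\kappa$ sets of size $<\lambda$ can have a union of size $\lambda$. A bound that depends only on the height of $p$ does survive: a union of $\mu$ sets of size at most $\lambda_{\rho(p)}$ has size at most $\lambda_{\rho(p)}$ once $\lambda_{\rho(p)}\ge\mu$.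

\begin{definition}
A name $\tau$ for a subset of $\lambda^+$ is \emph{$\xi$-slow} if $|\tau[p]|\le\lambda_{\rho(p)}$ for all $p$ with $\rho(p)\ge\xi$, and \emph{slow} if it is $\xi$-slow for some $\xi<\kappa$.
\end{definition}

A $\xi$-slow name is $\xi'$-slow for $\xi'\ge\xi$, and names forced by $1$ to be equal have the same sets $\tau[p]$. A name is \emph{plain} if all its elements have the form $(\check\alpha,p)$ with $\alpha<\lambda^+$. For a formula $\varphi$ of the forcing language, the plain name $\{(\check\alpha,p):p\Vdash\varphi(\check\alpha)\}$ evaluates to $\{\alpha<\lambda^+:V[g]\models\varphi(\alpha)\}$; we call it the \emph{canonical name} of the set so described. A name $\sigma$ is \emph{good} if it is slow and $1$ forces that $\sigma$ is a nonempty closed bounded subset of $\lambda^+$. Let $\mathcal N$ be the set of good plain names.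

\subsection*{The second step}
In $V[g]$, let $\mathbb Q$ be the set of nonempty closed bounded $c\subseteq\lambda^+$ of the form $c=\tau^g$ with $\tau\in V$ slow, ordered by end-extension: $c'\le c$ if $c'\cap(\max c+1)=c$.

\begin{lemma}\label{lem:Q}
Let $c\in\mathbb Q$.
\begin{itemize}
\item[(a)] If $X\in V$ and $X\subseteq c$, then $|X|^V<\lambda$.
\item[(b)] If $x\in V$ is a nonempty closed bounded subset of $\lambda^+$ with $|x|^V<\lambda$ and $\max c\le\min x$, then $c\cup x\in\mathbb Q$ and $c\cup x\le c$.
\item[(c)] $c=\sigma^g$ for some $\sigma\in\mathcal N$.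
\end{itemize}
\end{lemma}

\begin{proof}
Let $c=\tau^g$ with $\tau$ $\eta$-slow.

(a) Some $p\in g$ forces $X\subseteq\tau$, and extending $p$ inside $g$ we may assume $\rho(p)\ge\eta$. Then $X\subseteq\tau[p]$, so $|X|\le\lambda_{\rho(p)}<\lambda$.

(b) The set $c\cup x$ is closed and bounded. An element of $x\setminus c$ is at least $\max c$ and differs from it, so $c\cup x$ end-extends $c$. Let $\tau'$ be the canonical name of $\tau\cup x$ and let $\lambda_\xi\ge|x|$. Then $\tau'[p]\subseteq\tau[p]\cup x$, so $\tau'$ is $\max(\eta,\xi)$-slow.

(c) Let $p_0\in g$ force that $\tau$ is nonempty, closed and bounded. Let $\sigma$ be the canonical name of the set that equals $\tau$ if $p_0$ is in the generic filter and $\{0\}$ otherwise. Let $\rho(p)\ge\max(\eta,\rho(p_0))$. If $p\perp p_0$, then $\sigma[p]=\{0\}$. Otherwise $\sigma[p]\subseteq\sigma[p\cup p_0]=\tau[p\cup p_0]$ and $\rho(p\cup p_0)=\rho(p)\ge\eta$, so $|\sigma[p]|\le\lambda_{\rho(p)}$. Thus $\sigma\in\mathcal N$ and $\sigma^g=c$.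
\end{proof}

By (c), $\dot{\mathbb Q}=\{(\sigma,1):\sigma\in\mathcal N\}$ is a name for $\mathbb Q$. The iteration $\mathbb P=\mathbb R*\dot{\mathbb Q}$ is the set $\mathbb R\times\mathcal N$ with
\[
(p',\sigma')\le(p,\sigma)\iff p'\le p\ \text{ and }\ p'\Vdash\sigma'\le\sigma .
\]
This is a preorder, and we work with it rather than with its antisymmetric quotient $\bar{\mathbb P}$. Nothing is lost. Generic filters of the two correspond and give the same extensions, which transfers (1), (2), (5). Compatibility depends only on classes, and choosing representatives turns a maximal antichain of $\bar{\mathbb P}$ into one of $\mathbb P$, which transfers (4). The models $M\prec H_\theta$ used for (3) contain $\mathbb P$, hence also $\bar{\mathbb P}$, a representative of each class in $M$, the class of each condition in $M$, and the preimage of each dense subset of $\bar{\mathbb P}$ in $M$.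

\begin{lemma}\label{lem:factor}
Let $G$ be $\mathbb P$-generic over $V$, $g=\{p:\exists\sigma\,(p,\sigma)\in G\}$ and $h=\{\sigma^g:\exists p\,(p,\sigma)\in G\}$. Then $g$ is $\mathbb R$-generic over $V$, $h$ is $\mathbb Q$-generic over $V[g]$, and
\[
G=\{(p,\sigma)\in\mathbb P:p\in g,\ \sigma^g\in h\}.
\]
In particular $V[G]=V[g][h]$.
\end{lemma}

\begin{proof}
The set $g$ is directed because $G$ is, and upward closed because $(p,\sigma)\le(p',\sigma)$ for $p\le p'$. If $D\subseteq\mathbb R$ is dense, then $D\times\mathcal N$ is dense in $\mathbb P$, so $g$ meets $D$.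

In the equation, ``$\subseteq$'' holds by definition. Let $p\in g$ and $\sigma^g=\tau^g$ with $(q,\tau)\in G$. Some $p'\in g$ forces $\sigma=\tau$. Let $(s,\pi)\in G$ extend $(q,\tau)$ and elements of $G$ with first coordinates $p$ and $p'$. Then $s\le p,p'$ and $s\Vdash\pi\le\tau=\sigma$, so $(s,\pi)\le(p,\sigma)$ and $(p,\sigma)\in G$.

If $(s,\pi)\in G$ extends $(p,\sigma),(q,\tau)\in G$, then $s\in g$ gives $\pi^g\le\sigma^g,\tau^g$, so $h$ is directed. If $\sigma^g\in h$ and $\sigma^g\le\tau^g$ with $\tau\in\mathcal N$, some $p\in g$ forces $\sigma\le\tau$; then $(p,\sigma)\in G$ by the equation and $(p,\sigma)\le(p,\tau)$, so $\tau^g\in h$.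

Finally let $(p_0,\sigma_0)\in G$ with $p_0$ forcing that $\dot D$ is dense in $\dot{\mathbb Q}$. If $(p,\sigma)\le(p_0,\sigma_0)$, then $p$ forces that some element of $\dot D$ extends $\sigma$, so by Lemma~\ref{lem:Q}(c) there are $p'\le p$ and $\sigma'\in\mathcal N$ with $p'\Vdash\sigma'\in\dot D\wedge\sigma'\le\sigma$. So such pairs $(p',\sigma')$ are dense below $(p_0,\sigma_0)$, one lies in $G$, and $\sigma'^g\in\dot D^g\cap h$.
\end{proof}

By Lemma~\ref{lem:Q}(a),(b) the union of $h$ will be a thin club, provided that $\lambda^+$ survives. Everything depends on showing that $\mathbb Q$ adds no new $\lambda$-sequences.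

\section{The case $\lambda=\aleph_\omega$ by hand}\label{sec:example}

Let $\lambda=\aleph_\omega$, $\kappa=\chi=\omega$ and $\lambda_n=\aleph_n$. Conditions of $\mathbb R$ are finite partial functions $\omega\to2$, and $\tau$ is $m$-slow if $|\tau[p]|\le\aleph_{\rho(p)}$ whenever $\rho(p)\ge m$.

\emph{$\mathbb Q$ is not closed.} The interval $c_n=[0,\aleph_n]$ is in $\mathbb Q$, as its check name is $n$-slow, and $c_{n+1}\le c_n$. A lower bound would include the ground-model set $\aleph_\omega$, against Lemma~\ref{lem:Q}(a).

\emph{Skipping steps.} Let $D_n$ be the set of $c\in\mathbb Q$ that include an interval of order type $\aleph_n$. It is open, and dense by Lemma~\ref{lem:Q}(b). The sequence $c_n$ meets the $D_n$ one after another and has no limit, because the empty condition knows every step. Let the coins decide instead: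
\[
c=\{0,\aleph_\omega\}\cup\bigcup\{[\aleph_n,\aleph_{n+1}]:r(n)=0\}.
\]
This set is closed. Let $\dot c$ be its canonical name. For $\aleph_n<\alpha<\aleph_{n+1}$, a condition $p$ forces $\alpha\in\dot c$ only if $p(n)=0$, since otherwise $p\cup\{(n,1)\}$ forces the opposite. Then $n+1\le\rho(p)$. Hence $\dot c[p]\subseteq\aleph_{\rho(p)}\cup\{\aleph_n:n\le\omega\}$, and $\dot c$ is $0$-slow. By genericity $r(n)=0$ for infinitely many $n$, so $c\in\bigcap_nD_n$. A step that adds $\aleph_{n+1}$ points is tied to the coin $n$, and a condition that knows this coin is high enough to be allowed to know $\aleph_{n+1}$ points.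

\emph{Steps that depend on the generic filter.} For an arbitrary dense set in $V[g]$ the extension we need is given by different names below different members of an antichain, and mixing slow names can destroy slowness. Let $a_n=\{(k,1):k<n\}\cup\{(n,0)\}$. The $a_n$ form a maximal antichain, with $\rho(a_n)=n+1$. Let $\tau$ name $[0,\aleph_{n+2}]$ for the $n$ with $a_n\in g$. Then $\tau^g\in\mathbb Q$ for every $g$, but $|\tau[a_n]|=\aleph_{n+2}>\aleph_{\rho(a_n)}$ for all $n$, so $\tau$ is not slow. The repair is to choose the coin separately below each $a_n$. Let $\tau'$ name $[0,\aleph_{n+2}]$ if $a_n\in g$ and $r(n+2)=0$, and $\{0\}$ otherwise. Suppose $\tau'[p]\ne\{0\}$ and $a_n$ is compatible with $p$. Then $p(n+2)=0$, for otherwise $p\cup a_n\cup\{(n+2,1)\}$ forces $\tau'=\{0\}$. So $\rho(p)\ge n+3$ and $\tau'[p]\subseteq\tau'[p\cup a_n]=[0,\aleph_{n+2}]$. Thus $\tau'$ is $0$-slow.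

Two ingredients of these examples have to be supplied in general. First, the blocks $(\aleph_n,\aleph_{n+1})$ were fixed in $V$, so that an ordinal $\alpha$ determined the only step at which it could enter $c$. If $\alpha$ could enter at several steps, $p$ might force $\alpha\in\dot c$ without knowing any one coin. A chain of elementary submodels will provide the blocks. Second, a skipped step did no harm because $D_{n+1}\subseteq D_n$. In general each dense set is scheduled many times, with coins chosen higher and higher.

\section{Chains of elementary submodels}\label{sec:chains}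

Let $\theta>2^{2^{\lambda^+}}$ be regular, $\triangleleft$ a well-order of $H_\theta$, and $\mathfrak A=(H_\theta,\in,\triangleleft)$. Then $\mathbb R,\mathcal N,\dot{\mathbb Q},\mathbb P\in H_\theta$. We recall two standard facts for $\mathbb R\in H_\theta$. First, $H_\theta^{V[g]}=\{\dot x^g:\dot x\in H_\theta\text{ an }\mathbb R\text{-name}\}$; we call this set $H_\theta[g]$. Second, for each formula $\varphi$ the relation $p\Vdash$ ``$H_\theta[\dot g]\models\varphi(\dot x)$'' between $p\in\mathbb R$ and names $\dot x\in H_\theta$ is definable in $(H_\theta,\in)$. The forced statements used below to define objects have only bounded quantifiers over sets in $H_\theta[g]$, so they hold in $V[g]$ if and only if they hold in $H_\theta[g]$, and the corresponding forcing relations are definable in $H_\theta$.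

\begin{definition}
Let $\mu<\lambda$ be an infinite cardinal. A \emph{chain of length $\mu$} is a sequence $\langle M_i:i\le\mu\rangle\in V$ of elementary submodels of $\mathfrak A$, increasing and with $M_j=\bigcup_{i<j}M_i$ at limits $j$, such that $\lambda\subseteq M_i$ and $|M_i|=\lambda$ for all $i$, the objects $\langle\lambda_\xi:\xi<\kappa\rangle,\mathbb R,\mathcal N,\dot{\mathbb Q},\mathbb P$ are in $M_0$, and $\langle M_k:k\le i\rangle\in M_{i+1}$ for $i<\mu$. We put $\gamma_i=M_i\cap\lambda^+$ and $M_i[g]=\{\dot x^g:\dot x\in M_i\text{ an }\mathbb R\text{-name}\}$.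
\end{definition}

Chains are built by taking Skolem hulls at $0$ and at successors and unions at limits. At $0$ and at each successor step we may put any $\lambda$ prescribed elements of $H_\theta$ into the model.

\begin{lemma}\label{lem:chain}
Let $\langle M_i:i\le\mu\rangle$ be a chain and $g$ generic over $V$.
\begin{itemize}
\item[(a)] $\langle\gamma_i:i\le\mu\rangle$ is a strictly increasing continuous sequence of ordinals below $\lambda^+$, and $\mathbb R\subseteq M_i$.
\item[(b)] $M_i\cup\{g\}\subseteq M_i[g]\prec(H_\theta[g],\in)$.
\item[(c)] $M_i[g]\cap H_\theta^V=M_i$.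
\item[(d)] If $c\in\mathbb Q\cap M_i[g]$, then $c\subseteq\gamma_i$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) The cardinals $\lambda$ and $\lambda^+$ are definable from $\langle\lambda_\xi\rangle$ and lie in $M_0$. If $y\in M_i$ is nonempty of size at most $\lambda$, then $M_i$ contains a surjection $\lambda\to y$, so $y\subseteq M_i$. This gives $\mathbb R\subseteq M_i$, and it shows that $\gamma_i$ is an initial segment of $\lambda^+$, of size $\lambda$. Since $M_i\in M_{i+1}$, we get $\gamma_i\in M_{i+1}$, so $\gamma_i<\gamma_{i+1}$. Continuity follows from that of the chain.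

(b) Check names of elements of $M_i$ and the canonical name of $g$ are in $M_i$. For the Tarski--Vaught criterion let $\dot y\in M_i$ and $H_\theta[g]\models\exists x\,\varphi(x,\dot y^g)$. There are $p\in g$ and a name $\dot x\in H_\theta$ with $p\Vdash$ ``$H_\theta[\dot g]\models\varphi(\dot x,\dot y)$''. As $p\in\mathbb R\subseteq M_i$, elementarity gives such an $\dot x$ in $M_i$ for the same $p$, and $\dot x^g\in M_i[g]$ is a witness.

(c) If $\dot x\in M_i$ and $\dot x^g=x\in H_\theta^V$, some $p\in g\subseteq M_i$ forces $\dot x=\check x$, and $x$ is definable in $H_\theta$ from $p,\dot x,\mathbb R$.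

(d) By (b) and (c), $\max c\in M_i[g]\cap\lambda^+=\gamma_i$.
\end{proof}

\section{The construction lemma}\label{sec:construction}

The lemma builds a decreasing sequence of conditions of $\mathbb Q$ along a chain. Step $i$ takes place in the block $[\gamma_i,\gamma_{i+1})$ and tries to enter a dense set $E_i$. The set $w$ records the steps that are taken, and the function $\zeta$ prescribes a lower bound for the coin used at step $i$.

\begin{lemma}\label{lem:construction}
Let $\langle M_i:i\le\mu\rangle$ be a chain of length $\mu<\lambda$, let $\sigma_0\in\mathcal N\cap M_0$, let $\zeta:\mu\to\kappa$ be in $M_0$, and let $\langle\dot E_i:i<\mu\rangle\in V$ be names such that $1\Vdash$ ``$\dot E_i$ is open dense in $\dot{\mathbb Q}$'' and $\langle\dot E_k:k\le i\rangle\in M_{i+1}$ for all $i<\mu$. Then there are $\dot c_i\in\mathcal N$ for $i\le\mu$ and a name $\dot w$ for a subset of $\mu$ such that: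
\begin{itemize}
\item[(i)] $\dot c_0=\sigma_0$, and $1\Vdash\dot c_k\le\dot c_i$ for $i\le k\le\mu$;
\item[(ii)] $\dot c_{i+1}\in M_{i+1}$ for $i<\mu$;
\item[(iii)] $1\Vdash(i\in\dot w\rightarrow\dot c_{i+1}\in\dot E_i)$ for $i<\mu$;
\item[(iv)] if $p\in\mathbb R$, $i<\mu$ and $\rho(p)\le\zeta(i)$, then some $q\le p$ forces $i\in\dot w$.
\end{itemize}
\end{lemma}

\begin{proof}
We define plain names $\dot c_j$ by recursion on $j\le\mu$ in $V$, maintaining
\begin{equation}\label{eq:IH}
1\Vdash\dot c_j\in\dot{\mathbb Q}\quad\text{and}\quad1\Vdash\dot c_j\subseteq\gamma_j+1 .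
\end{equation}
Letters without dots denote values in $V[g]$ for an arbitrary generic $g$.

\emph{The recursion.} Let $\dot c_0=\sigma_0$; then $c_0\subseteq\gamma_0$ by Lemma~\ref{lem:chain}(d). At a limit $j$, let $\dot c_j$ be the canonical name of $\bigcup_{i<j}c_i\cup\{\gamma_j\}$.

Let $j=i+1$. By \eqref{eq:IH} for $i$ and Lemma~\ref{lem:Q}(b), $c_i\cup\{\gamma_i\}\in\mathbb Q$. As $E_i$ is dense and every element of $\mathbb Q$ has a name in $\mathcal N$, densely many $a\in\mathbb R$ admit $\sigma\in\mathcal N$ with
\[
a\Vdash\sigma\in\dot E_i\ \wedge\ \sigma\le\dot c_i\cup\{\gamma_i\}.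
\]
Let $A_i$ be the $\triangleleft$-least maximal antichain of $\mathbb R$ consisting of such $a$. For $a\in A_i$ let $\sigma^i_a$ be the $\triangleleft$-least such $\sigma$, let $\eta^i_a<\kappa$ be least such that $\sigma^i_a$ is $\eta^i_a$-slow, and let
\[
n^i_a=\max(\eta^i_a,\rho(a),\zeta(i))<\kappa .
\]
In $V[g]$, let $a$ be the unique element of $A_i\cap g$, let $d_i=(\sigma^i_a)^g$, and declare $i\in w$ if and only if $r(n^i_a)=0$. Let $\dot c_{i+1}$ be the canonical name of the set that equals $d_i$ if $i\in w$ and $c_i$ otherwise. Since $n^i_a\ge\rho(a)$, we have $n^i_a\notin\mathrm{dom}(a)$, and $\dot w=\{(\check\imath,a\cup\{(n^i_a,0)\}):i<\mu,\ a\in A_i\}$ is a name for $w$. The statement $i\in\dot w$ depends only on the data of step $i$. Part (iii) holds by definition.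

Fix $j\le\mu$ and assume \eqref{eq:IH} for all $i<j$, so that $\dot c_j$ is defined. We prove \eqref{eq:IH} for $j$, and that $\dot c_j$ is slow.

\emph{Each step stays in its block.} Let $i<j$. The sequence $\langle\dot c_k:k\le i+1\rangle$ is definable in $\mathfrak A$, by the clauses above, from $\langle\gamma_k:k\le i\rangle$, $\langle\dot E_k:k\le i\rangle$, $\sigma_0$, $\zeta$ and the parameters in $M_0$; all choices were $\triangleleft$-least, and $\gamma_{i+1}$ was not used. These objects lie in $M_{i+1}$, so $\dot c_{i+1}\in M_{i+1}$, which is (ii). The set $c_{i+1}$ is $d_i$ or $c_i$, hence in $\mathbb Q$, and Lemma~\ref{lem:chain}(d) gives $c_{i+1}\subseteq\gamma_{i+1}$. This proves \eqref{eq:IH} for successor $j$. For limit $j$ we have $c_j\subseteq\gamma_j+1$ because $c_i\subseteq\gamma_i+1\subseteq\gamma_j$ for $i<j$.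

\emph{End-extension.} We claim that
\begin{equation}\label{eq:star}
c_i\subseteq c_k\quad\text{and}\quad c_k\setminus c_i\subseteq[\gamma_i,\lambda^+)\qquad(i\le k\le j).
\end{equation}
Since $d_i\cap(\gamma_i+1)=c_i\cup\{\gamma_i\}$, this holds for $k=i+1$. Now use induction on $k$, for all $i\le k$ at once. For $i<k+1$, an element of $c_{k+1}\setminus c_i$ lies in $c_{k+1}\setminus c_k$ or in $c_k\setminus c_i$, and $\gamma_k\ge\gamma_i$. For limit $k>i$, an element of $c_k\setminus c_i$ is $\gamma_k$ or lies in $c_l\setminus c_i$ for some $l<k$, and then $l>i$ because $c_l\subseteq c_i$ for $l\le i$. This proves \eqref{eq:star}. An element of $c_k\setminus c_i$ is at least $\gamma_i\ge\max c_i$ and differs from $\max c_i$. Hence $c_k\cap(\max c_i+1)=c_i$.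

\emph{Closedness at a limit $j$.} The set $c_j$ has maximum $\gamma_j$. Let $\delta<\gamma_j$ be a limit point of $c_j$ and choose $i<j$ with $\delta<\gamma_i$. By \eqref{eq:star}, $c_j\cap\gamma_i=c_i\cap\gamma_i$, so $\delta$ is a limit point of the closed set $c_i$, and $\delta\in c_i\subseteq c_j$.

\emph{Slowness.} Let $\sigma_0$ be $\eta_0$-slow and let $\xi_1<\kappa$ satisfy $\lambda_{\xi_1}\ge\mu$; this is where $\mu<\lambda$ is used. We show that $\dot c_j$ is $\max(\eta_0,\xi_1)$-slow, a threshold that does not depend on $j$. Let $\rho(p)\ge\max(\eta_0,\xi_1)$. We have $\dot c_j[p]\subseteq\gamma_j+1$, and by continuity of the $\gamma_i$,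
\[
\gamma_j+1=\gamma_0\cup\{\gamma_i:i\le j\}\cup\bigcup_{i<j}(\gamma_i,\gamma_{i+1}).
\]
By \eqref{eq:star}, $c_j\cap\gamma_0\subseteq c_0$ in every extension, so $\dot c_j[p]\cap\gamma_0\subseteq\sigma_0[p]$, which has size at most $\lambda_{\rho(p)}$. The set $\{\gamma_i:i\le j\}$ has size at most $\mu\le\lambda_{\rho(p)}$. There are at most $\mu$ open intervals, so it suffices to show that $Y=\dot c_j[p]\cap(\gamma_i,\gamma_{i+1})$ has size at most $\lambda_{\rho(p)}$ for each $i<j$.

Let $Y\neq\emptyset$. For $\alpha\in(\gamma_i,\gamma_{i+1})$, \eqref{eq:star} applied to $i+1\le j$ gives $\alpha\in c_j\iff\alpha\in c_{i+1}$, and $\alpha\notin c_i$ as $c_i\subseteq\gamma_i+1$. So in every extension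
\[
\alpha\in c_j\iff(i\in w\ \text{ and }\ \alpha\in d_i).
\]
Hence $p\Vdash i\in\dot w$, and $p$ forces $Y\subseteq d_i$. Choose $a\in A_i$ compatible with $p$ and let $n=n^i_a$. If $n\notin\mathrm{dom}(p)$ or $p(n)=1$, then $p\cup a\cup\{(n,1)\}$ is a condition, as $n\notin\mathrm{dom}(a)$; it extends $p$ and forces $i\notin\dot w$, a contradiction. So $n\in\mathrm{dom}(p)$, hence $n<\rho(p)$, and therefore $\rho(a)<\rho(p)$ and $\eta^i_a<\rho(p)$. Let $b=p\cup a$. Then $\rho(b)=\rho(p)\ge\eta^i_a$, and $b$ forces $Y\subseteq d_i=\sigma^i_a$. So $Y\subseteq\sigma^i_a[b]$ and $|Y|\le\lambda_{\rho(b)}=\lambda_{\rho(p)}$.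

Thus $\dot c_j$ is slow. For limit $j$ this and closedness give $1\Vdash\dot c_j\in\dot{\mathbb Q}$, so \eqref{eq:IH} holds and the recursion continues. Every $\dot c_j$ is a good plain name, and (i) follows from end-extension.

\emph{Proof of (iv).} Let $\rho(p)\le\zeta(i)$. Choose $a\in A_i$ compatible with $p$ and let $n=n^i_a$. Then $n\ge\rho(a)$ and $n\ge\zeta(i)\ge\rho(p)$, so $n\ge\rho(p\cup a)$. Hence $q=p\cup a\cup\{(n,0)\}$ is a condition, and it forces $i\in\dot w$.
\end{proof}

Each term in $n^i_a$ has its own role. The term $\rho(a)$ makes the coin independent of $a$ and ensures that adding $a$ to $p$ does not raise the height. The term $\eta^i_a$ ensures that a condition knowing the coin is above the threshold of $\sigma^i_a$. The term $\zeta(i)$ ensures that low conditions have not yet refused step $i$.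

\section{Distributivity, the club, and cardinals}\label{sec:dist}

\begin{proposition}\label{prop:dist}
In $V[g]$, the intersection of any $\lambda$ open dense subsets of $\mathbb Q$ is open dense. Hence forcing with $\mathbb Q$ over $V[g]$ adds no new $\lambda$-sequences of elements of $V[g]$.
\end{proposition}

\begin{proof}
Intersections of open sets are open, so only density is at stake.

\emph{Fewer than $\lambda$ sets.} Let $\langle D_\xi:\xi<\mu\rangle\in V[g]$ be open dense sets, where $\mu$ is a cardinal with $\kappa\le\mu<\lambda$; smaller families are covered by repeating members. Let $c\in\mathbb Q$ and $\sigma_0\in\mathcal N$ with $\sigma_0^g=c$. Let $\dot F\in H_\theta$ name the sequence and let $p_0\in g$ force that $\dot F$ is a $\mu$-sequence of open dense subsets of $\dot{\mathbb Q}$. Put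
\[
\dot D_\xi=\{(\sigma,p)\in\mathcal N\times\mathbb R:\ p\perp p_0,\ \text{or}\ p\le p_0\text{ and }p\Vdash\sigma\in\dot F(\xi)\}.
\]
This name evaluates to $\dot F(\xi)$ in extensions by filters containing $p_0$ and to the whole of $\dot{\mathbb Q}$ in the others. So $1$ forces it to be open dense, and $\dot D_\xi^g=D_\xi$.

Each $D_\xi$ must be scheduled once for every possible height. Since $\mu\ge\kappa$, there is a surjection $e=(e_0,e_1):\mu\to\mu\times\kappa$ in $V$. Take a chain of length $\mu$ with $\sigma_0,\langle\dot D_\xi:\xi<\mu\rangle,e\in M_0$, and apply Lemma~\ref{lem:construction} with $\zeta=e_1$ and $\dot E_i=\dot D_{e_0(i)}$. Fix $\xi<\mu$. Given $p\in\mathbb R$, choose $i$ with $e(i)=(\xi,\rho(p))$; by (iv) some $q\le p$ forces $i\in\dot w$. So the set of $q$ forcing $i\in\dot w$ for some $i$ with $e_0(i)=\xi$ is dense and in $V$, and $g$ meets it. For such $i$, $c_\mu\le c_{i+1}\in D_\xi$ by (i) and (iii), so $c_\mu\in D_\xi$. Thus $c_\mu\le c$ and $c_\mu\in\bigcap_{\xi<\mu}D_\xi$.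

\emph{Exactly $\lambda$ sets.} Given $\langle D_\xi:\xi<\lambda\rangle$, the sets $D^*_\alpha=\bigcap_{\xi<\lambda_\alpha}D_\xi$ for $\alpha<\kappa$ are open dense by the first part. Since $\lambda$ is singular, $\kappa<\lambda$, and the first part applies again to $\bigcap_{\alpha<\kappa}D^*_\alpha=\bigcap_{\xi<\lambda}D_\xi$.

\emph{Sequences.} Let $c_0$ force that $\dot f$ is a function on $\lambda$ with values in $V[g]$. For $\xi<\lambda$ let $D_\xi$ be the set of $c$ that are incompatible with $c_0$, or extend $c_0$ and decide $\dot f(\xi)$. Each $D_\xi$ is open dense. Below any $c_1\le c_0$ there is $c\in\bigcap_\xi D_\xi$, and $c$ forces $\dot f$ to equal $\{(\xi,x):c\Vdash\dot f(\xi)=\check x\}\in V[g]$.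
\end{proof}

\begin{remark}
The second part of the proof cannot be replaced by a construction of length $\lambda$. The last condition in Lemma~\ref{lem:construction} includes the ground-model set $\{\gamma_j:j\le\mu\text{ limit}\}$, which for $\mu=\lambda$ would have size $\lambda$, against Lemma~\ref{lem:Q}(a). Singularity of $\lambda$ is what carries distributivity from fewer than $\lambda$ dense sets to $\lambda$ of them.
\end{remark}

With $|\mathbb R|=\kappa$, Proposition~\ref{prop:dist} gives the opening claim of Theorem~\ref{thm:main}. Let $G$ be $\mathbb P$-generic over $V$, let $g,h$ be as in Lemma~\ref{lem:factor}, and let $C=\bigcup h$.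

\begin{proof}[Proof of Theorem~\ref{thm:main}(2)]
Let $\nu\le\lambda^+$ be regular in $V$, hence in $V[g]$. If $\nu$ were not regular in $V[G]$, its cofinality there would be a cardinal of $V$ below $\nu$, so at most $\lambda$. A cofinal map of that length, padded to a $\lambda$-sequence, lies in $V[g]$ by Proposition~\ref{prop:dist}, a contradiction. An infinite cardinal $\le\lambda^+$ is regular or a supremum of smaller regular cardinals, so it is preserved.

For $\gamma<\lambda^+$, every subset of $\gamma$ in $V[g]$ has a plain name given by a subset of $\gamma\times\mathbb R$, a set of size at most $\lambda$. So $V[g]$ has at most $\lambda^+\cdot(2^\lambda)^V=(2^\lambda)^V$ bounded subsets of $\lambda^+$, and $|\mathbb Q|\le(2^\lambda)^V$. A regular $\nu>2^\lambda$ of $V$ is regular in $V[g]$, where $\mathbb Q$ is $\nu$-c.c., so it is regular in $V[G]$. A cardinal above $2^\lambda$ is regular or a supremum of regular cardinals above $2^\lambda$, so it is preserved. If $2^\lambda=\lambda^+$, every regular cardinal of $V$ stays regular. Then all cardinals are preserved, and $\mathrm{cf}^{V[G]}(\alpha)=\mathrm{cf}^{V[G]}(\mathrm{cf}^V(\alpha))=\mathrm{cf}^V(\alpha)$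 for every limit ordinal $\alpha$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}(1)]
By Lemma~\ref{lem:Q}(b) with $x$ a singleton, $\{c\in\mathbb Q:\max c\ge\beta\}$ is dense for every $\beta<\lambda^+$, so $C$ is unbounded. If $c,c'\in h$ have the common extension $c''$, then $c'\cap(\max c+1)\subseteq c''\cap(\max c+1)=c$. Hence $C\cap(\max c+1)=c$ for $c\in h$, so $C$ has closed initial segments of unbounded height and is closed. Suppose $X\in V$, $X\subseteq C$ and $|X|^V\ge\lambda$. Then $X$ has order type at least $\lambda$, and its initial segment $X_0\in V$ of order type $\lambda$ is bounded in $\lambda^+$. For $c\in h$ with $\max c\ge\sup X_0$ we get $X_0\subseteq c$, contradicting Lemma~\ref{lem:Q}(a).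
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}(5)]
A sequence of length $<\chi$ of elements of $V$ in $V[G]$ lies in $V[g]$ by Proposition~\ref{prop:dist}, and then in $V$ because $\mathbb R$ is $<\chi$-closed. Assume GCH and $\chi=\kappa$. By (2), cardinals and their successors are the same in $V$, $V[g]$ and $V[G]$. Let $\nu$ be an infinite cardinal. If $\nu<\kappa$, then $V[g]$ has no new subsets of $\nu$. If $\nu\ge\kappa$, subsets of $\nu$ in $V[g]$ have names given by subsets of $\nu\times\mathbb R$, of which $V$ has $2^\nu=\nu^+$. So GCH holds in $V[g]$. If $\nu\le\lambda$, then $V[G]$ and $V[g]$ have the same subsets of $\nu$. If $\nu\ge\lambda^+$, then $|\nu\times\mathbb Q|=\nu$ as $|\mathbb Q|\le\lambda^+$, so $V[g]$ has $\nu^+$ subsets of $\nu\times\mathbb Q$, and these give names for all subsets of $\nu$ in $V[G]$.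
\end{proof}

For this poset the threshold $\lambda$ is exact.

\begin{proposition}\label{prop:exact}
For every cardinal $\nu<\lambda$, the club $C$ contains some $X\in V$ with $|X|^V\ge\nu$.
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:Q}(b), every $c\in\mathbb Q$ has the extension $c\cup[\beta,\beta+\nu]$ with $\beta=\max c$. By density $C$ includes an interval $[\beta,\beta+\nu]$.
\end{proof}

\section{Properness and presaturation}\label{sec:proper}

\begin{proof}[Proof of Theorem~\ref{thm:main}(3)]
Let $\theta>2^{2^{\lambda^+}}$ be regular and $\mathfrak A$ as in Section~\ref{sec:chains}. Let $S\subseteq\mathcal P_{\lambda^+}(H_\theta)$ be the set of last models $M_\kappa$ of chains $\langle M_i:i\le\kappa\rangle$ of length $\kappa$; this length is allowed because $\kappa<\lambda$.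

\emph{$S$ is stationary.} Let $K$ be club. Build a chain together with sets $K_i\in K$ such that $M_i\subseteq K_i\subseteq M_{i+1}$ for $i<\kappa$: $K_i$ exists as $|M_i|\le\lambda$, and it can be put inside $M_{i+1}$ as $|K_i|\le\lambda$. Then $K_i\subseteq M_{i+1}\subseteq K_{i+1}$, so the $K_i$ increase and $M_\kappa=\bigcup_{i<\kappa}K_i\in K$.

\emph{The condition $q$.} Let $M=M_\kappa\in S$ and $(p,\sigma)\in M\cap\mathbb P$. For $i_0<\kappa$ the tail $\langle M_{i_0+i}:i\le\kappa\rangle$ is again a chain with last model $M$, since $i_0+\kappa=\kappa$ and $\langle M_{i_0+k}:k\le i\rangle$ is definable from $i_0$ and $\langle M_k:k\le i_0+i\rangle$. So we may assume $(p,\sigma)\in M_0$. We have to handle the $\lambda$ dense sets of $M$ in only $\kappa$ steps, so step $i$ handles all dense sets of $M_i[g]$ at once. Let $\dot E_i$ be the set of $(\tau,s)\in\mathcal N\times\mathbb R$ such that $s$ forces that $\tau$ belongs to every open dense subset of $\dot{\mathbb Q}$ in $M_i[\dot g]$. In any extension, $E_i$ is the intersection of the at most $\lambda$ open dense subsets of $\mathbb Q$ in $M_i[g]$, so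 $1$ forces $\dot E_i$ to be open dense by Proposition~\ref{prop:dist}. The sequence $\langle\dot E_k:k\le i\rangle$ is definable in $\mathfrak A$ from $\langle M_k:k\le i\rangle$ and parameters in $M_0$, so it lies in $M_{i+1}$. Apply Lemma~\ref{lem:construction} with $\mu=\kappa$, $\sigma_0=\sigma$ and $\zeta(i)=i$, and let $q=(p,\dot c_\kappa)$. By (i), $q\le(p,\sigma)$.

As in Section~\ref{sec:example}, a dense set that is available at one step is available at all later steps, so it suffices that $w$ is unbounded in $\kappa$. This is forced: given $p'\in\mathbb R$ and $i_0<\kappa$, part (iv) with $i=\max(i_0,\rho(p'))$ gives an extension of $p'$ forcing $i\in\dot w$.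

\emph{$q$ is $(M,\mathbb P)$-generic.} Let $D\in M$ be dense in $\mathbb P$, let $G\ni q$ be generic over $V$, and let $g,h$ be as in Lemma~\ref{lem:factor}. We pass from $D$ to a subset of $\mathbb Q$:
\[
D'=\{d\in\mathbb Q:\exists(b,\sigma')\in D\ (b\in g\ \wedge\ d\le\sigma'^g)\}\in V[g].
\]
The set $D'$ is open. To see that it is dense, let $d=\sigma_1^g$ with $\sigma_1\in\mathcal N$. The set of $b\in\mathbb R$ for which some $\sigma'$ has $(b,\sigma')\in D$ and $b\Vdash\sigma'\le\sigma_1$ is dense in $\mathbb R$, because every $(b_0,\sigma_1)$ has an extension in $D$. So some such $b$ is in $g$, and then $\sigma'^g\in D'$ and $\sigma'^g\le d$.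

Choose $i\in w$ with $D\in M_i$. The set $D'$ is definable in $H_\theta[g]$ from $D,g,\mathbb Q\in M_i[g]$, so $D'\in M_i[g]$ by Lemma~\ref{lem:chain}(b), and $c_{i+1}\in E_i\subseteq D'$ by (iii). By (ii), $c_{i+1}\in M_{i+1}[g]$. Since also $D,g\in M_{i+1}[g]\prec H_\theta[g]$, there is $(b,\sigma')\in D\cap M_{i+1}[g]$ with $b\in g$ and $c_{i+1}\le\sigma'^g$. By Lemma~\ref{lem:chain}(c), $(b,\sigma')\in M_{i+1}\subseteq M$. As $q\in G$, we have $c_\kappa\in h$, and $c_\kappa\le c_{i+1}\le\sigma'^g$ gives $\sigma'^g\in h$. By Lemma~\ref{lem:factor}, $(b,\sigma')\in G\cap D\cap M$.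
\end{proof}

Presaturation follows from (3), but the bound $\chi$ needs a direct argument: distributivity moves the problem to $\mathbb R$, where the chain condition solves it.

\begin{proof}[Proof of Theorem~\ref{thm:main}(4)]
Let $A_i$, $i<\lambda$, be maximal antichains of $\mathbb P$ and $q_0\in\mathbb P$. Let $\dot x_i$ name the unique element of $A_i\cap\dot G$. Take a generic $G\ni q_0$. By Proposition~\ref{prop:dist}, $\langle x_i:i<\lambda\rangle\in V[g]$, so it equals $\dot f^g$ for an $\mathbb R$-name $\dot f$. Choose $q=(p,\sigma)\in G$ below $q_0$ forcing $\langle\dot x_i:i<\lambda\rangle=\dot f^{\dot g}$. In $V$ let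
\[
B_i=\{x\in A_i:\exists b\le p\ \ b\Vdash_{\mathbb R}\text{``}\dot f\text{ is a function and }\dot f(i)=\check x\text{''}\}.
\]
Witnesses $b$ for distinct $x$ are incompatible, so $|B_i|\le\chi$ as $\mathbb R$ is $\chi^+$-c.c. If $x\in A_i$ is compatible with $q$, take a generic $G'\ni x,q$ with first projection $g'$. Then $x=\dot x_i^{G'}=\dot f^{g'}(i)$ and $p\in g'$, so some $b\in g'$ with $b\le p$ witnesses $x\in B_i$. Hence $q\le q_0$ is compatible with at most $\chi\le\lambda$ elements of each $A_i$.
\end{proof}

This completes the proof of Theorem~\ref{thm:main}.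

\begin{thebibliography}{9}

\bibitem{Schoem}
Noah Schoem, \emph{Destroying Saturation while Preserving Presaturation at an Inaccessible; an Iterated Forcing Argument}, arXiv:1909.06704 (2019).

\end{thebibliography}
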